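\title{A finite linear lattice with no type~1 representation over a finite set}

\begin{abstract}
A lattice is linear if it is isomorphic to a lattice of pairwise commuting equivalence relations on some set. Every finite lattice is isomorphic to a lattice of equivalence relations on a finite set, and one may ask whether every finite linear lattice is isomorphic to a lattice of commuting equivalence relations on a finite set. We show that the answer is no. Gluing the subspace lattices of $\mathbb F_2^3$ and $\mathbb F_3^3$ along a two-element chain gives a linear lattice with $42$ elements that has such a representation over a countably infinite set and over no finite set. For the same gluing of two arbitrary finite fields we determine when a finite representation exists and the least size of its base set. We also show that the $42$-element lattice lies outside the variety generated by the lattices of commuting equivalence relations on finite sets. The main tool is a classification of all representations of the subspace lattice of $K^3$ by commuting equivalence relations.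
\end{abstract}

\section{The question and the results}\label{sec:intro}

The equivalence relations on a set $S$, ordered by inclusion, form a lattice $\operatorname{Eq}(S)$. Throughout the paper we write $xy$ for the meet and $x+y$ for the join in a lattice, and meets bind more tightly than joins. A \emph{representation} of a lattice $L$ over the \emph{base set} $S$ is an injective lattice homomorphism $\phi\colon L\to\operatorname{Eq}(S)$. The meet in $\operatorname{Eq}(S)$ is intersection. The join is less local: $s$ and $t$ are related by $\alpha+\beta$ when there is a chain $s\,\alpha\,z_1\,\beta\,z_2\,\alpha\,\cdots\,t$ of any finite length. Following J\'onsson, the representation $\phi$ is of \emph{type~1} if the shortest chains always suffice, that is, if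
\[
\phi(x+y)=\phi(x)\circ\phi(y)\qquad\text{for all }x,y\in L,
\]
where $s\,(\alpha\circ\beta)\,t$ means that $s\,\alpha\,z\,\beta\,t$ for some $z$. Equivalently, the relations $\phi(x)$ commute pairwise under $\circ$ (see Section~\ref{sec:prelim}). A lattice is \emph{linear} if it has a type~1 representation over some set.

It is known that every finite lattice has a representation, not necessarily of type~1, over a finite base set. This suggests the following question, which comes from Worley's survey \cite{Worley}.

\begin{quote}
\emph{Does every finite linear lattice have a type~1 representation over a finite base set?}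
\end{quote}

The first examples suggest that it does. If $G$ is an abelian group, then sending a subgroup to the partition of $G$ into its cosets is a type~1 representation over $G$ of the lattice of subgroups. So every sublattice of the subgroup lattice of a finite abelian group has a type~1 representation over a finite set. This covers the subspace lattices of $\mathbb F_q^n$. It also covers every finite distributive lattice, since such a lattice embeds in the lattice of subsets of a finite set $J$, and a subset $T\subseteq J$ can be replaced by the subgroup of $\mathbb F_2^J$ of vectors supported on $T$.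

The answer is nevertheless no, and the reason is that commuting relations count. Let $\Delta$ denote equality and $\nabla$ the full relation on $S$. If $\alpha\cap\beta=\Delta$ and $\alpha\circ\beta=\nabla$, then every $\alpha$-class meets every $\beta$-class in exactly one point, so $S$ is the grid $S/\alpha\times S/\beta$. Take three relations $\alpha,\beta,\gamma$ on a finite set, with all pairwise intersections $\Delta$ and all pairwise compositions $\nabla$; this is a type~1 representation of the subspace lattice of $\mathbb F_2^2$. The three grids give $|S|=n_\alpha n_\beta=n_\alpha n_\gamma=n_\beta n_\gamma$ for the numbers of classes, so these numbers share one value $n$. Here every $n\ge2$ occurs: take $S=(\mathbb Z/n)^2$ and the partitions by the values of $x_1$, $x_2$ and $x_1+x_2$. One dimension higher this freedom disappears. We prove in Theorem~\ref{thm:coord} that a representation of the subspace lattice of $K^3$ by commuting relations comes, class by class, from a vector space over $K$. For $K=\mathbb F_q$ and a finite base set, the number $n$ is then a power of $q$.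

It remains to make two such lattices share the number $n$. For fields $K_1,K_2$ we define in Section~\ref{sec:glue} a lattice $L(K_1,K_2)$, the union of the subspace lattices $P$ of $K_1^3$ and $Q$ of $K_2^3$. The two parts have exactly two elements $u<v$ in common: in $P$ they are a plane and the whole space, in $Q$ they are the zero space and a line. Let $n$ be the number of classes of $u$ inside a class of $v$. Seen from $P$, it is the size of a $K_1$-vector space; seen from $Q$, it is the size of a $K_2$-vector space. For $\mathbb F_2$ and $\mathbb F_3$ a finite $n\ge2$ would be a power of $2$ and a power of $3$, whereas an infinite $\mathbb F_2$-space and an infinite $\mathbb F_3$-space can have the same cardinality.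

\begin{theorem}\label{thm:main}
The lattice $L(\mathbb F_2,\mathbb F_3)$ is a linear lattice with $42$ elements. It has a type~1 representation over a countably infinite set and no type~1 representation over a finite set.
\end{theorem}

The same count, carried out for all finite fields, gives a sharp statement.

\begin{theorem}\label{thm:sharp}
Let $q_1=p_1^{s_1}$ and $q_2=p_2^{s_2}$ be prime powers, with $p_1,p_2$ prime and $s_1,s_2\ge1$. The lattice $L(\mathbb F_{q_1},\mathbb F_{q_2})$ is linear, with a type~1 representation over a countable set. It has a type~1 representation over a finite set if and only if $p_1=p_2$. In that case, with $p=p_1=p_2$, the least cardinality of a base set is $p^{5\operatorname{lcm}(s_1,s_2)}$.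
\end{theorem}

The obstruction is also visible to identities. The \emph{variety generated} by a class $\mathcal K$ of lattices is the class of all lattices that satisfy every lattice identity holding in all members of $\mathcal K$; equivalently, it is the closure of $\mathcal K$ under homomorphic images, sublattices and direct products.

\begin{theorem}\label{thm:variety}
Let $\mathcal K$ be the class of lattices that have a type~1 representation over a finite set. Then $L(\mathbb F_2,\mathbb F_3)$ does not belong to the variety generated by $\mathcal K$. Hence some lattice identity holds in every member of $\mathcal K$ and fails in a finite linear lattice.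
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:sharp} are proved in Sections~\ref{sec:prelim}--\ref{sec:count}, and Theorem~\ref{thm:variety} in Sections~\ref{sec:frames}--\ref{sec:variety}.

\section{Commuting equivalence relations}\label{sec:prelim}

If $\alpha\circ\beta=\beta\circ\alpha$, then $\alpha\circ\beta$ is reflexive, it is symmetric because its inverse is $\beta\circ\alpha$, and it is transitive because $\alpha\circ\beta\circ\alpha\circ\beta=\alpha\circ\alpha\circ\beta\circ\beta=\alpha\circ\beta$. So $\alpha\circ\beta$ is the join of $\alpha$ and $\beta$ in $\operatorname{Eq}(S)$. Conversely, if $\alpha\circ\beta$ is the join, it is symmetric, and so $\alpha$ and $\beta$ commute. A \emph{commuting lattice} on $S$ is a nonempty set of pairwise commuting equivalence relations on $S$ that is closed under $\cap$ and $\circ$. It is a sublattice of $\operatorname{Eq}(S)$, every sublattice of it is again a commuting lattice, and a type~1 representation of $L$ is the same thing as an isomorphism of $L$ onto a commuting lattice.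

A lattice is \emph{modular} if $x\le z$ implies $(x+y)z=x+yz$. The inequality $\ge$ holds in every lattice. Commuting lattices are modular: if $\alpha\subseteq\gamma$, $s\,\alpha\,z\,\beta\,t$ and $s\,\gamma\,t$, then $z\,\gamma\,s\,\gamma\,t$, so $s\,\alpha\,z\,(\beta\cap\gamma)\,t$.

A representation need not send the least element to $\Delta$ or the greatest to $\nabla$. The next lemma arranges this, for any interval, by looking at one class at a time.

\begin{lemma}[Restriction]\label{lem:restrict}
Let $M$ be a commuting lattice, let $a\le b$ in $M$, and let $C$ be a $b$-class. Each $x$ in the interval $[a,b]$ of $M$ induces an equivalence relation $x_C$ on the set $C/a$ of $a$-classes contained in $C$, and the $x_C$-classes correspond bijectively to the $x$-classes contained in $C$. The map $x\mapsto x_C$ preserves $\cap$ and $\circ$, its image is a commuting lattice on $C/a$, and $a_C=\Delta$, $b_C=\nabla$. An element $x\in[a,b]$ is determined by the relations $x_C$, where $C$ runs over all $b$-classes.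
\end{lemma}

\begin{proof}
Let two $a$-classes in $C$ be $x_C$-related if their points are $x$-related; this is well defined because $a\subseteq x$. Intersections are preserved by definition. If $s\,x\,z\,y\,t$ with $s,t\in C$ and $x,y\in[a,b]$, then $z\in C$ because $x\subseteq b$; hence $(x\circ y)_C=x_C\circ y_C$. The last statement holds because $x$-related points lie in one $b$-class.
\end{proof}

The three-dimensional version of the grid from Section~\ref{sec:intro} is the only place in the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp} where a finite representation is asked to be of type~1 rather than arbitrary, apart from the restriction just described.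

\begin{lemma}[Grid]\label{lem:grid}
Let $\alpha,\beta,\gamma$ be equivalence relations on $X$ with $\alpha\circ\beta=\nabla$, $(\alpha\cap\beta)\circ\gamma=\nabla$ and $\alpha\cap\beta\cap\gamma=\Delta$. Then the natural map $X\to X/\alpha\times X/\beta\times X/\gamma$ is bijective.
\end{lemma}

\begin{proof}
Injectivity is the third condition. Let $s,t,t'$ be points of a prescribed $\alpha$-class, $\beta$-class and $\gamma$-class. The first condition gives $z$ with $s\,\alpha\,z\,\beta\,t$. The second gives $z'$ with $z\,(\alpha\cap\beta)\,z'\,\gamma\,t'$, and $z'$ lies in all three classes.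
\end{proof}

The \emph{kernel relation} of a function $\pi$ on $X$ relates $x$ and $y$ when $\pi(x)=\pi(y)$. The \emph{coset partition} of a subgroup $H$ of an abelian group $G$ relates $x$ and $y$ when $x-y\in H$. The intersection of the coset partitions of $H$ and $H'$ is the coset partition of $H\cap H'$, and their composition, in either order, is that of $H+H'$.

Let $K$ be a field, let $V=K^3$ have the standard basis $e_1,e_2,e_3$ and coordinate functionals $f_1,f_2,f_3$, and let $\operatorname{Sub}(V)$ be the lattice of subspaces of $V$. Let $A$ be a $K$-vector space. A functional $f=\sum k_if_i$ defines a map $f\colon A^3\to A$ by $f(a)=\sum k_ia_i$, and for a subspace $U\le V$ with annihilator $U^\perp\le V^*$ we put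
\[
U_A=\{a\in A^3: f(a)=0\text{ for all }f\in U^\perp\}.
\]
Choose a basis of $A$, so that $A=K^{(I)}$ is the space of finitely supported functions $I\to K$. Then an element of $A^3$ is a finitely supported family $(v_i)_{i\in I}$ of vectors of $V$, the map $f$ acts on each $v_i$ separately, and $U_A=U^{(I)}$ consists of the families with all $v_i\in U$. Therefore
\begin{equation}\label{eq:UA}
(U\cap U')_A=U_A\cap U'_A,\qquad (U+U')_A=U_A+U'_A,
\end{equation}
and $U\mapsto U_A$ is injective if $A\ne0$. For example, $(\ker f_1)_A=0\times A\times A$, and the line spanned by $(k_1,k_2,k_3)$ gives $\{(k_1a,k_2a,k_3a):a\in A\}$. Sending $U$ to the coset partition of $U_A$ is thus a type~1 representation of $\operatorname{Sub}(V)$ over $A^3$ for every $A\neq0$.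

\section{Gluing two subspace lattices along a two-element chain}\label{sec:glue}

Let $K_1,K_2$ be fields, $P=\operatorname{Sub}(K_1^3)$ and $Q=\operatorname{Sub}(K_2^3)$; the symbols $e_i,f_i$ are used for both fields. We define the glued lattice together with a representation. In the representation of $P$ over $A^3$, the classes of the plane $\ker f_1$ are indexed by the first coordinate $a_1\in A$. In the representation of $Q$ over $B^3$, a class of the line $\langle e_1\rangle$ is a coset of $B\times0\times0$, and its points are indexed by the first coordinate $b_1\in B$. To make these two index sets the same, we match them by a bijection.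

Let $A\ne0$ be a $K_1$-space, $B\neq0$ a $K_2$-space and $\beta\colon A\to B$ a bijection of sets; no compatibility with addition is required. Such data always exist: if $\kappa$ is an infinite cardinal with $\kappa\ge|K_1|,|K_2|$, then spaces of dimension $\kappa$ over $K_1$ and over $K_2$ both have cardinality $\kappa$. Put
\[
S=\{(a,b)\in A^3\times B^3: b_1=\beta(a_1)\}.
\]
Forgetting $b_1$ identifies $S$ with $A^3\times B^2$. For $U\in P$ and $W\in Q$ define relations on $S$ by
\begin{align*}
(a,b)\ \varphi(U)\ (a',b')&\iff a-a'\in U_A,\ b_2=b_2',\ b_3=b_3',\\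
(a,b)\ \psi(W)\ (a',b')&\iff b-b'\in W_B .
\end{align*}
The relation $\varphi(U)$ is the coset partition of $U_A\times0\times0$ in the group $A^3\times B^2$, so by \eqref{eq:UA} the map $\varphi$ is an isomorphism of $P$ onto a commuting lattice. The relation $\psi(W)$ is the pullback of the coset partition of $W_B$ along the surjection $\rho\colon S\to B^3$, $(a,b)\mapsto b$. Pullback along a surjection is injective and preserves $\cap$; it preserves $\circ$ because the middle point of a composition in $B^3$ has a preimage in $S$. So $\psi$ is an isomorphism of $Q$ onto a commuting lattice. We have $\varphi(0)=\Delta$, $\psi(K_2^3)=\nabla$, and two relations arise from both sides: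
\begin{align*}
u&:=\varphi(\ker f_1)=\psi(0) &&(a_1=a_1',\ b_2=b_2',\ b_3=b_3'),\\
v&:=\varphi(K_1^3)=\psi(\langle e_1\rangle) &&(b_2=b_2',\ b_3=b_3').
\end{align*}
The equality for $u$ uses that $\beta$ is injective.

\begin{proposition}\label{prop:glue}
The set $L=\varphi(P)\cup\psi(Q)$ is a commuting lattice on $S$. Moreover:
\begin{enumerate}
\item[(a)] $\varphi(P)$ is the interval $[\Delta,v]$ of $L$, $\psi(Q)$ is the interval $[u,\nabla]$, and $\varphi(P)\cap\psi(Q)=\{u,v\}$;
\item[(b)] for $x\in\varphi(P)$ and $y\in\psi(Q)$ we have $x\subseteq y$ if and only if $x\subseteq u$ or $v\subseteq y$.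
\end{enumerate}
The isomorphism type of $L$ does not depend on $A$, $B$, $\beta$, and $|L|=|P|+|Q|-2$ if $K_1,K_2$ are finite.
\end{proposition}

\begin{proof}
Let $x=\varphi(U)$ and $y=\psi(W)$, so that $x\subseteq v$ and $u\subseteq y$. We must show that $x$ and $y$ commute and that $x\cap y$ and $x\circ y$ lie in $L$. If $x\subseteq u$, then $x\subseteq y$, so $x\circ y=y\circ x=y$ and $x\cap y=x$.

Suppose $x\not\subseteq u$. Then $U\not\le\ker f_1$, so $U+\ker f_1=K_1^3$ and $x\circ u=u\circ x=v$. Since $u\circ y=y=y\circ u$, and since $v$ and $y$ both lie in $\psi(Q)$,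
\begin{equation}\label{eq:cross}
x\circ y=x\circ u\circ y=v\circ y=y\circ v=y\circ u\circ x=y\circ x,
\end{equation}
and this relation is $\psi(\langle e_1\rangle+W)\in L$. For the meet, $x\cap y=x\cap(v\cap y)$, and $v\cap y=\psi(\langle e_1\rangle\cap W)$ is $u$ or $v$; so $x\cap y\in\varphi(P)$. Thus $L$ is a commuting lattice.

For (a), if $\psi(W)\subseteq v$ then $W\le\langle e_1\rangle$, so $\psi(W)\in\{u,v\}\subseteq\varphi(P)$; this gives $[\Delta,v]=\varphi(P)$. If $u\subseteq\varphi(U)$ then $\ker f_1\le U$, so $\varphi(U)\in\{u,v\}\subseteq\psi(Q)$; this gives $[u,\nabla]=\psi(Q)$, and also $\varphi(P)\cap\psi(Q)=\{u,v\}$. For (b), either condition implies $x\subseteq y$. Conversely, if $x\subseteq y$ and $x\not\subseteq u$, then $y=x\circ y=v\circ y$ by \eqref{eq:cross}, so $v\subseteq y$.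

By (a), $L$ is the union of a copy of $P$ and a copy of $Q$ with two identifications, which gives the cardinality. The order inside each copy is that of $P$ or $Q$; an element of $\psi(Q)$ lies below an element of $\varphi(P)$ only if it is $u$ or $v$, by (a); and the remaining comparisons are given by (b). This description of the order does not mention $A$, $B$, $\beta$.
\end{proof}

We denote this lattice by $L(K_1,K_2)$ and identify $P$ with the interval $[0,v]$ and $Q$ with the interval $[u,1]$; see Figure~\ref{fig:glue}. Thus $u$ is the plane $\ker f_1$ in $P$ and the least element of $Q$, while $v$ is the greatest element of $P$ and the line $\langle e_1\rangle$ in $Q$. The lattice is linear by construction. If both fields are finite or countable, we may take $A$ and $B$ of countably infinite dimension, and then $S$ is countably infinite.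

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (0,0)--(-1.5,1)--(-1.5,2)--(0,3)--(1.5,2)--(1.5,1)--cycle;
\draw (1.5,2)--(0,3)--(0,4)--(1.5,5)--(3,4)--(3,3)--cycle;
\draw[very thick] (1.5,2)--(0,3);
\fill (0,0) circle (2.5pt) node[below] {$0$};
\fill (1.5,2) circle (2.5pt) node[below right] {$u$};
\fill (0,3) circle (2.5pt) node[above left] {$v$};
\fill (1.5,5) circle (2.5pt) node[above] {$1$};
\node at (0,1.4) {$P$};
\node at (1.5,3.6) {$Q$};
\end{tikzpicture}
\caption{The shape of $L(K_1,K_2)$. The lower hexagon stands for the subspace lattice $P$ of $K_1^3$ and the upper one for the subspace lattice $Q$ of $K_2^3$. They share only the thick edge $u<v$, which is a plane and the whole space in $P$, and the zero space and a line in $Q$.}\label{fig:glue}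
\end{figure}

\section{Type 1 representations of the subspace lattice of $K^3$}\label{sec:coord}

We now show that the representations of $\operatorname{Sub}(K^3)$ by cosets in $A^3$ are the only ones. The base set is given with no algebraic structure, so an addition and a scalar multiplication have to be recovered from inclusions between relations. In $A^3$ the plane $\ker f$ is represented by the kernel relation of $f\colon A^3\to A$. The seven functionals $f_i$, $f_i+f_j$ and $f_1+f_2+f_3$ involve no scalars other than $1$, and the first step is to recover the addition from the seven corresponding relations.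

\begin{lemma}[Addition]\label{lem:add}
Let $X\ne\emptyset$ carry equivalence relations $E_1$, $E_2$, $E_3$, $E_{12}$, $E_{13}$, $E_{23}$, $E_{123}$ such that
\begin{enumerate}
\item[(a)] $E_i\cap E_j\subseteq E_{ij}$ for $i<j$;
\item[(b)] $E_{ij}\cap E_k\subseteq E_{123}$ and $E_{123}\cap E_k\subseteq E_{ij}$ for $\{i,j,k\}=\{1,2,3\}$, $i<j$;
\item[(c)] for the triple $E_1,E_2,E_3$ and for each triple $E_{123},E_i,E_j$ with $i<j$, the map from $X$ to the product of the three quotients is bijective.
\end{enumerate}
Fix $o\in X$. Then there are an abelian group $A$ and a bijection $X\to A^3$ with $o\mapsto0$ under which $E_i$, $E_{ij}$, $E_{123}$ are the kernel relations of $x_i$, $x_i+x_j$, $x_1+x_2+x_3$, respectively.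
\end{lemma}

\begin{proof}
By (c) we may write $X=A_1\times A_2\times A_3$ with $A_i=X/E_i$ and $o=(o_1,o_2,o_3)$. Let $\sigma\colon X\to A:=X/E_{123}$ be the quotient map; it will become the sum of the coordinates. By (c) for $E_{123},E_2,E_3$, the map $x_1\mapsto\sigma(x_1,o_2,o_3)$ is a bijection $A_1\to A$, and the other two triples give bijections $A_2\to A$ and $A_3\to A$ in the same way. Identify each $A_i$ with $A$ by these bijections and put $0=\sigma(o)$. Then $X=A^3$, $o=(0,0,0)$ and
\begin{equation}\label{eq:norm}
\sigma(a,0,0)=\sigma(0,a,0)=\sigma(0,0,a)=a .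
\end{equation}

Put $\sigma_{12}(x)=\sigma(x_1,x_2,0)$, $\sigma_{13}(x)=\sigma(x_1,0,x_3)$, $\sigma_{23}(x)=\sigma(0,x_2,x_3)$. We claim that $E_{ij}$ is the kernel relation of $\sigma_{ij}$. By (a), $x$ is $E_{12}$-related to $(x_1,x_2,0)$. So $x\,E_{12}\,y$ if and only if $(x_1,x_2,0)\,E_{12}\,(y_1,y_2,0)$. These two points are $E_3$-related, so by the two inclusions in (b) they are $E_{12}$-related if and only if they are $E_{123}$-related. The same argument applies to the other two pairs of indices.

The inclusion $E_{ij}\cap E_k\subseteq E_{123}$ now says that $\sigma(x)$ depends only on $\sigma_{ij}(x)$ and $x_k$. These two values range over all of $A\times A$ by \eqref{eq:norm}, so there are functions $F_1,F_2,F_3\colon A\times A\to A$ with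
\[
\sigma(x)=F_1(\sigma_{23}(x),x_1)=F_2(\sigma_{13}(x),x_2)=F_3(\sigma_{12}(x),x_3).
\]
Setting one coordinate equal to $0$ and using \eqref{eq:norm}, we get two formulas for each $F_k$:
\begin{gather*}
F_1(a,b)=\sigma(b,a,0)=\sigma(b,0,a),\qquad F_2(a,b)=\sigma(a,b,0)=\sigma(0,b,a),\\
F_3(a,b)=\sigma(a,0,b)=\sigma(0,a,b).
\end{gather*}
Define $a+b=\sigma(a,b,0)$. Using $F_2(a,b)$, $F_3(b,a)$ and $F_1(a,b)$ in turn,
\[
a+b=\sigma(a,b,0)=\sigma(0,b,a)=\sigma(b,0,a)=\sigma(b,a,0)=b+a .
\]
So $+$ is commutative, $\sigma_{ij}(x)=x_i+x_j$, and $F_k(a,b)=a+b$ for each $k$. Comparing $F_3$ and $F_1$ gives $\sigma(x)=(x_1+x_2)+x_3=(x_2+x_3)+x_1$, which with commutativity is the associative law. We have $a+0=a$ by \eqref{eq:norm}. Finally $b\mapsto\sigma(a,b,0)=a+b$ is a bijection by (c) for $E_{123},E_1,E_3$, so every $a$ has an inverse.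
\end{proof}

Every abelian group $A$ arises here, since the seven kernel relations on $A^3$ satisfy (a)--(c). The field must therefore enter through further inclusions. The smallest field shows how.

\begin{example}[The field $\mathbb F_2$]\label{ex:fano}
Over $\mathbb F_2$ the seven functionals above are all the nonzero functionals on $V$. They form seven triples $\{f,g,f+g\}$, the lines of the Fano plane, and each triple gives inclusions of relations, because $\ker f\cap\ker g\le\ker(f+g)$. The three triples $\{f_i,f_j,f_i+f_j\}$ give hypothesis (a) of Lemma~\ref{lem:add}, and the three triples $\{f_i+f_j,f_k,f_1+f_2+f_3\}$ give (b). One triple is left, $\{f_1+f_2,\,f_1+f_3,\,f_2+f_3\}$, and it is special to characteristic $2$. It gives $E_{12}\cap E_{13}\subseteq E_{23}$. The points $(a,0,0)$ and $(0,a,a)$ of $A^3$ have the same $x_1+x_2$ and the same $x_1+x_3$. So they have the same $x_2+x_3$, that is, $0=a+a$. Hence $A$ is an $\mathbb F_2$-vector space, and $|A|$ is a power of $2$ if it is finite.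
\end{example}

The general proof repeats this move: pick a linear dependence among three functionals, and two points of $A^3$ that agree on two of them.

\begin{theorem}[Coordinatization]\label{thm:coord}
Let $K$ be a field, $V=K^3$, $X\ne\emptyset$, and let $E\colon\operatorname{Sub}(V)\to\operatorname{Eq}(X)$ be a lattice homomorphism, not necessarily injective, with pairwise commuting values, $E(0)=\Delta$ and $E(V)=\nabla$. Then there are a $K$-vector space $A$ and a bijection $X\to A^3$ under which, for every $U\le V$, the relation $E(U)$ is the coset partition of $U_A$.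
\end{theorem}

\begin{proof}
For a functional $f\ne0$ let $E_f=E(\ker f)$, with quotient map $\pi_f\colon X\to X/E_f$. Two facts drive the proof.
\begin{enumerate}
\item[(D)] If $f,g,h\ne0$ and $h\in\operatorname{span}(f,g)$, then two points with the same $\pi_f$ and the same $\pi_g$ have the same $\pi_h$.
\item[(B)] If $f,g,h$ is a basis of $V^*$, then $(\pi_f,\pi_g,\pi_h)$ is a bijection from $X$ onto the product of the three quotients.
\end{enumerate}
Fact (D) holds because $\ker f\cap\ker g\le\ker h$ gives $E_f\cap E_g\subseteq E_h$. For (B) we have $\ker f+\ker g=V$, $(\ker f\cap\ker g)+\ker h=V$ and $\ker f\cap\ker g\cap\ker h=0$. Applying $E$, whose values commute, gives the three hypotheses of Lemma~\ref{lem:grid}.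

\smallskip
\emph{Step 1: addition.} The relations $E_f$ for $f=f_i$, $f_i+f_j$, $f_1+f_2+f_3$ satisfy (a) and (b) of Lemma~\ref{lem:add} by (D), and (c) by (B). So $X=A^3$ for an abelian group $A$, and these seven relations are the kernel relations of $x_i$, $x_i+x_j$, $x_1+x_2+x_3$.

To compute with the other $\pi_g$ we make them $A$-valued. If $g=f_1+kf_2+lf_3$, then $g,f_2,f_3$ is a basis, so $a\mapsto\pi_g(a,0,0)$ is a bijection $A\to X/E_g$ by (B). We identify $X/E_g$ with $A$ by this bijection, so that $\pi_g(a,0,0)=a$. If $g=f_2+mf_3$, we normalize in the same way by $\pi_g(0,a,0)=a$, using the basis $g,f_1,f_3$. A normalized map is determined by its kernel relation, so $\pi_{f_i+f_j}(x)=x_i+x_j$ and $\pi_{f_1}(x)=x_1$.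

\smallskip
\emph{Step 2: the shape of $\pi_g$.} Let $k,l\in K^\times$. By (D), $\pi_{f_1+kf_2}(x)=\xi_k(x_1,x_2)$ and $\pi_{f_1+lf_3}(x)=\eta_l(x_1,x_3)$ for some functions with $\xi_k(a,0)=\eta_l(a,0)=a$. Let $g=f_1+kf_2+lf_3$. It lies in $\operatorname{span}(f_1+kf_2,f_3)$, and the points $x$ and $(\xi_k(x_1,x_2),0,x_3)$ agree on $\pi_{f_1+kf_2}$ and $\pi_{f_3}$. It also lies in $\operatorname{span}(f_1+lf_3,f_2)$, and the points $x$ and $(\eta_l(x_1,x_3),x_2,0)$ agree on $\pi_{f_1+lf_3}$ and $\pi_{f_2}$. By (D),
\[
\pi_g(x)=\pi_g(\xi_k(x_1,x_2),0,x_3)=\pi_g(\eta_l(x_1,x_3),x_2,0).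
\]
For $x=(a,b,0)$ the first equality gives $\pi_g(a,b,0)=\xi_k(a,b)$, and for $x=(a,0,c)$ the second gives $\pi_g(a,0,c)=\eta_l(a,c)$. Substituting back,
\begin{equation}\label{eq:exchange}
\pi_g(x)=\eta_l(\xi_k(x_1,x_2),x_3)=\xi_k(\eta_l(x_1,x_3),x_2).
\end{equation}
Take $l=1$, where $\eta_1(a,c)=a+c$, and $x_1=0$: then $\xi_k(0,x_2)+x_3=\xi_k(x_3,x_2)$. So $\xi_k(a,b)=a+\lambda_k(b)$ with $\lambda_k(b)=\xi_k(0,b)$. Take $k=1$, where $\xi_1(a,b)=a+b$, and $x_1=0$: then $\eta_l(x_2,x_3)=\eta_l(0,x_3)+x_2$. So $\eta_l(a,c)=a+\mu_l(c)$ with $\mu_l(c)=\eta_l(0,c)$. The outcome of Step~1 is symmetric in the indices, so the last argument with the indices $1$ and $2$ interchanged gives $\pi_{f_2+mf_3}(x)=x_2+\nu_m(x_3)$ for $m\in K^\times$. The maps $\lambda_k,\mu_l,\nu_m\colon A\to A$ fix $0$, and $\lambda_1=\mu_1=\nu_1=\mathrm{id}$. The map $\nu_m$, which is $c\mapsto\pi_{f_2+mf_3}(0,0,c)$, is bijective by (B) for the basis $f_2+mf_3,f_1,f_2$. Now \eqref{eq:exchange} reads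
\begin{equation}\label{eq:shape}
\pi_{f_1+kf_2+lf_3}(x)=x_1+\lambda_k(x_2)+\mu_l(x_3)\qquad(k,l\in K^\times).
\end{equation}
It remains to show that the three families of maps coincide and form a ring action of $K$.

\smallskip
\emph{Step 3: each $\lambda_k$ is additive, and $\lambda_{km}=\lambda_k\lambda_m$.} Let $k,m\in K^\times$ and $g=f_1+kf_2+kmf_3=f_1+k(f_2+mf_3)$. The points $(0,b,c)$ and $(0,b+\nu_m(c),0)$ agree on $\pi_{f_1}$ and $\pi_{f_2+mf_3}$, so they agree on $\pi_g$. By \eqref{eq:shape},
\[
\lambda_k(b)+\mu_{km}(c)=\lambda_k(b+\nu_m(c)).
\]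
With $b=0$ this is $\mu_{km}=\lambda_k\nu_m$. Hence $\lambda_k(b+\nu_m(c))=\lambda_k(b)+\lambda_k(\nu_m(c))$, and $\lambda_k$ is additive because $\nu_m$ is onto. Taking $m=1$ gives $\mu_k=\lambda_k$, taking $k=1$ gives $\nu_m=\mu_m$, and so $\lambda_{km}=\lambda_k\lambda_m$.

\smallskip
\emph{Step 4: $\lambda_{-1}=-\mathrm{id}$.} We have $f_2-f_3=(f_1+f_2)-(f_1+f_3)$ and $\pi_{f_2-f_3}(x)=x_2+\lambda_{-1}(x_3)$. The points $(a,0,0)$ and $(0,a,a)$ of Example~\ref{ex:fano} give $0=a+\lambda_{-1}(a)$.

\smallskip
\emph{Step 5: $\lambda_{k+k'}=\lambda_k+\lambda_{k'}$.} Put $\lambda_0=0$; then $\pi_{f_1+kf_2}(x)=x_1+\lambda_k(x_2)$ for all $k\in K$, and the claim is trivial if $k$ or $k'$ is $0$. Let $k,k'\ne0$. We use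
\[
f_1+(k+k')f_2=(f_1+kf_2+f_3)+k'(f_2-k'^{-1}f_3).
\]
The two functionals on the right have the normalized maps $x_1+\lambda_k(x_2)+x_3$ and $x_2+\lambda_{-1/k'}(x_3)$. At the point $(0,b,\lambda_{k'}(b))$ their values are $\lambda_k(b)+\lambda_{k'}(b)$ and $b+\lambda_{-1/k'}\lambda_{k'}(b)=b+\lambda_{-1}(b)=0$, by Steps~3 and~4. At the point $(\lambda_k(b)+\lambda_{k'}(b),0,0)$ the values are the same. By (D) the two points agree on $x_1+\lambda_{k+k'}(x_2)$, which is the claim.

\smallskip
\emph{Step 6: conclusion.} The map $k\mapsto\lambda_k$ is a unital ring homomorphism $K\to\operatorname{End}(A)$, so $A$ is a $K$-space with $ka=\lambda_k(a)$. Every nonzero functional is a nonzero scalar multiple of some $f_1+kf_2+lf_3$, $f_2+mf_3$ or $f_3$ with $k,l,m\in K$. For these, Steps~1--3 show that $E_f$ is the kernel relation of $f\colon A^3\to A$. Multiplying $f$ by a nonzero scalar changes neither $E_f$ nor the kernel relation. So $E(\ker f)$ is the coset partition of $(\ker f)_A$ for every $f\ne0$. Every $U\ne V$ is an intersection of at most three planes, and both $E$ and $U\mapsto U_A$ preserve finite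 intersections. For $U=V$ both sides are $\nabla$.
\end{proof}

The theorem is stated for homomorphisms that need not be injective because restriction to a class can destroy injectivity; the case $A=0$, where $X$ is one point, is allowed. The dimension matters: the example on $(\mathbb Z/n)^2$ in Section~\ref{sec:intro} with $n=3$ represents $\operatorname{Sub}(\mathbb F_2^2)$ over a set with $9$ elements, which is not $|A|^2$ for an $\mathbb F_2$-space $A$.

\section{Counting classes}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $L=L(\mathbb F_{q_1},\mathbb F_{q_2})$. The representation over a countable set was constructed in Section~\ref{sec:glue}.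

Let $\phi$ be a type~1 representation of $L$ over a finite set $S$. For a $\phi(v)$-class $C$ let $n(C)$ be the number of $\phi(u)$-classes contained in $C$. We compute $n(C)$ from below and from above.

\emph{From below.} Let $C$ be a $\phi(v)$-class. Compose $\phi$ on $[0,v]=\operatorname{Sub}(\mathbb F_{q_1}^3)$ with restriction to $C/\phi(0)$. By Lemma~\ref{lem:restrict} this composite satisfies the hypotheses of Theorem~\ref{thm:coord}. So $C/\phi(0)$ is identified with $A^3$ for a finite $\mathbb F_{q_1}$-space $A$, and $u=\ker f_1$ induces the kernel relation of $x_1$, which has $|A|$ classes. Hence $n(C)=|A|$ is a power of $q_1$, and $|C|\ge|A^3|=n(C)^3$.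

\emph{From above.} Let $D$ be a $\phi(1)$-class. Compose $\phi$ on $[u,1]=\operatorname{Sub}(\mathbb F_{q_2}^3)$ with restriction to $D/\phi(u)$. Theorem~\ref{thm:coord} identifies $D/\phi(u)$ with $B^3$ for a finite $\mathbb F_{q_2}$-space $B$, and $v=\langle e_1\rangle$ induces the coset partition of $B\times0\times0$. So $D$ contains $|B|^2$ classes of $\phi(v)$, and each of them has $n(C)=|B|$, a power of $q_2$.

Since $\phi$ is injective, $\phi(u)\subsetneq\phi(v)$, so some $\phi(v)$-class $C$ has $n:=n(C)\ge2$. This $n$ is a power of $q_1$ and of $q_2$. Therefore $p_1=p_2=p$ and $n=p^e$ with $e\ge1$ divisible by $s_1$ and by $s_2$, so that $n\ge p^{\operatorname{lcm}(s_1,s_2)}$. Let $D$ be the $\phi(1)$-class containing $C$. Its space $B$ has $|B|=n$, so $D$ contains $n^2$ classes $C'$ of $\phi(v)$, each with $n(C')=n$ and hence $|C'|\ge n^3$. Thus $|S|\ge|D|\ge n^5\ge p^{5\operatorname{lcm}(s_1,s_2)}$.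

Conversely, let $p_1=p_2=p$ and $n=p^{\operatorname{lcm}(s_1,s_2)}$. This $n$ is a power of $q_1$ and of $q_2$, so there are an $\mathbb F_{q_1}$-space $A$ and an $\mathbb F_{q_2}$-space $B$ with $n$ elements each. Proposition~\ref{prop:glue} gives a type~1 representation with $|S|=|A|^3|B|^2=n^5$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $\mathbb F_q^3$ has $q^2+q+1$ lines and as many planes, so it has $2(q^2+q+1)+2$ subspaces: $16$ for $q=2$ and $28$ for $q=3$. By Proposition~\ref{prop:glue}, $|L(\mathbb F_2,\mathbb F_3)|=16+28-2=42$. Section~\ref{sec:glue} gives a type~1 representation over a countably infinite set, and Theorem~\ref{thm:sharp} with $p_1=2\ne3=p_2$ excludes finite base sets.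
\end{proof}

\begin{remark}
For $L(\mathbb F_2,\mathbb F_3)$ finiteness is used only through the number $n(C)$. Over an arbitrary base set the same argument gives $n(C)=|A|=|B|$, so every class of $v$ consists of one class of $u$ or of infinitely many.
\end{remark}

\section{Frames in modular lattices}\label{sec:frames}

We turn to Theorem~\ref{thm:variety}. A lattice in the variety generated by $\mathcal K$ need not be represented on a finite set, so the count cannot be applied directly. As we recall in Section~\ref{sec:variety}, if $L=L(\mathbb F_2,\mathbb F_3)$ lay in the variety, it would be a homomorphic image $h\colon M\to L$ of a sublattice $M$ of an ultraproduct of members of $\mathcal K$. Two steps separate this from a finite set. First, $P$ and $Q$ are images of sublattices of $M$, and Theorem~\ref{thm:coord} needs homomorphisms \emph{from} $P$ and $Q$; so we have to split $h$ over each part. Second, a finite configuration in an ultraproduct already occurs in one factor, which is represented on a finite set. This section and the next carry out the first step. The plan is to lift five generators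 of $\operatorname{Sub}(\mathbb F_p^3)$ so that they keep the relations needed for Lemma~\ref{lem:add}.

Let $M$ be a modular lattice. We use the standard fact that $x\mapsto x+b$ is an isomorphism of $[ab,a]$ onto $[b,a+b]$. Elements $a_1,a_2,a_3$ are \emph{independent over $o$} if $a_i\ge o$ and $a_i(a_j+a_k)=o$ for $\{i,j,k\}=\{1,2,3\}$; then also $a_ia_j=o$. A triple $(a_1,a_2,c)$ is a \emph{diamond over $o$} if its three pairwise meets equal $o$ and its three pairwise joins are equal. A \emph{frame} is a tuple $(o;a_1,a_2,a_3,c_{12},c_{13})$ such that $a_1,a_2,a_3$ are independent over $o$ and $(a_1,a_2,c_{12})$, $(a_1,a_3,c_{13})$ are diamonds over $o$. The \emph{standard frame} of $\operatorname{Sub}(K^3)$ has $o=0$, $\bar a_i=\langle e_i\rangle$ and $\bar c_{1j}=\langle e_1-e_j\rangle$.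

Below independent elements one computes coordinatewise.

\begin{lemma}\label{lem:indep}
Let $M$ be a modular lattice.
\begin{enumerate}
\item[(a)] If $ab=o$, $x,x'\in[o,a]$ and $y,y'\in[o,b]$, then $(x+y)(x'+y')=xx'+yy'$. In particular $x\mapsto x+y$ preserves meets and joins on $[o,a]$, and so sends a diamond over $w$ in $[o,a]$ to a diamond over $w+y$.
\item[(b)] If $a_1,a_2,a_3$ are independent over $o$ and $x_i,x_i'\in[o,a_i]$, then
\[(x_1+x_2+x_3)(x_1'+x_2'+x_3')=x_1x_1'+x_2x_2'+x_3x_3'.\]
\item[(c)] If, in addition, $o\le w_i\le b_i\le a_i$ and $w=w_1+w_2+w_3$, then $b_1+w$, $b_2+w$, $b_3+w$ are independent over $w$.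
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Modularity, applied with $x\le a+y$ and then with $y\le b$, gives $(x+b)(a+y)=x+b(a+y)=x+y+ab=x+y$. The isomorphisms $[o,a]\cong[b,a+b]$ and $[o,b]\cong[a,a+b]$ give $(x+b)(x'+b)=xx'+b$ and $(a+y)(a+y')=a+yy'$. Hence
\[
(x+y)(x'+y')=(x+b)(x'+b)(a+y)(a+y')=(xx'+b)(a+yy')=xx'+yy',
\]
where the last equality is the first formula applied to $xx'$ and $yy'$.

(b) Apply (a) to the pair $a_1+a_2,a_3$ and then to the pair $a_1,a_2$.

(c) By (b), $(b_1+w)(b_2+b_3+w)=(b_1+w_2+w_3)(w_1+b_2+b_3)=w_1+w_2+w_3$. The statement is symmetric in the indices.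
\end{proof}

An arbitrary preimage of $\bar c_{1j}$ does not form a diamond with $a_1$ and $a_j$. The next lemma repairs this by lowering $a_1,a_j$ and raising the bottom.

\begin{lemma}\label{lem:make}
Let $M$ be modular, $a_1a_2=o$ and $o\le c\le a_1+a_2$. Put $b_1=a_1(a_2+c)$, $b_2=a_2(a_1+c)$, $w_i=a_ic$ and $w=w_1+w_2$. Then $o\le w_i\le b_i\le a_i$, and $(b_1+w,\,b_2+w,\,c)$ is a diamond over $w$.
\end{lemma}

\begin{proof}
The inequalities follow from the definitions, and $w\le c$, $w\le b_1+b_2$. Put $m=(a_1+c)(a_2+c)$. Modularity with $c\le a_2+c$ gives $b_1+c=m$, and symmetrically $b_2+c=m$. Modularity with $b_2\le a_2+c$ and then with $a_1\le a_1+c$ gives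
\[
b_1+b_2=(a_2+c)\bigl(a_1+a_2(a_1+c)\bigr)=(a_2+c)(a_1+a_2)(a_1+c)=m,
\]
since $a_1+c\le a_1+a_2$. So the three joins equal $m$. For the meets, $(b_1+w)(b_2+w)=(b_1+w_2)(w_1+b_2)=w_1+w_2$ by Lemma~\ref{lem:indep}(a). Also $b_1c=a_1c=w_1$, so $(b_1+w)c=(b_1+w_2)c=w_2+b_1c=w$, and symmetrically $(b_2+w)c=w$.
\end{proof}

The element $a_1$ belongs to both diamonds of a frame. Repairing the second diamond changes $a_1$ and the bottom, and so spoils the first. The following lemma carries the change across the first diamond.

\begin{lemma}\label{lem:shrink}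
Let $(a_1,a_2,c)$ be a diamond over $o$ in a modular lattice and $o\le w_1\le b_1\le a_1$. Put $b_2=a_2(b_1+c)$, $w_2=a_2(w_1+c)$ and $w=w_1+w_2$. Then $o\le w_2\le b_2\le a_2$, and $(b_1+w,\,b_2+w,\,c(b_1+b_2)+w)$ is a diamond over $w$.
\end{lemma}

\begin{proof}
The inequalities hold by monotonicity. Let $(x_1,x_2)$ be $(b_1,b_2)$ or $(w_1,w_2)$, and let $d_x=c(x_1+x_2)$, written $d_b$ or $d_w$. Modularity gives $x_2+c=(a_2+c)(x_1+c)=x_1+c$, because $x_1+c\le a_1+c=a_2+c$. Hence $x_1+x_2\le x_i+c$ for $i=1,2$, and
\begin{equation}\label{eq:dx}
x_i+d_x=(x_i+c)(x_1+x_2)=x_1+x_2 .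
\end{equation}
Since $w\le b_1+b_2$, the three pairwise joins equal $b_1+b_2$. By Lemma~\ref{lem:indep}(a), $(b_1+w)(b_2+w)=(b_1+w_2)(w_1+b_2)=w$. For $i=1,2$, equation \eqref{eq:dx} gives $w=w_i+d_w$, so $b_i+w=b_i+d_w$. Since $d_w\le d_b$ and $d_bb_i\le ca_i=o\le d_w$, we get $d_b(b_i+w)=d_w+d_bb_i=d_w\le w$. Therefore $(b_i+w)(d_b+w)=w+d_b(b_i+w)=w$.
\end{proof}

\begin{lemma}[Lifting the frame]\label{lem:liftframe}
Let $M$ be a modular lattice and $h\colon M\to\operatorname{Sub}(K^3)$ a surjective homomorphism. Then there is a frame in $M$ with $h(o)=0$, $h(a_i)=\bar a_i$ and $h(c_{1j})=\bar c_{1j}$.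
\end{lemma}

\begin{proof}
\emph{Independence.} Take preimages $a_i'$ of $\bar a_i$ and put
\[
o=a'_1(a'_2+a'_3)+a'_2(a'_1+a'_3)+a'_3(a'_1+a'_2),\qquad a_i=a_i'+o .
\]
Then $h(o)=0$ and $h(a_i)=\bar a_i$. Let $y$ be the join of the last two terms of $o$. We have $y\le o\le a_2'+a_3'$ and $a_1=a_1'+y$, so $a_1(a_2+a_3)=(a_1'+y)(a_2'+a_3')=y+a_1'(a_2'+a_3')=o$. By symmetry the $a_i$ are independent over $o$.

\emph{One diamond.} Suppose $a_1,a_2,a_3$ are independent over $o$ with the required images, and let $j\in\{2,3\}$. Take a preimage $c'$ of $\bar c_{1j}$ and put $c=(c'+o)(a_1+a_j)$. Then $o\le c\le a_1+a_j$ and $h(c)=\bar c_{1j}$. Lemma~\ref{lem:make} for $a_1,a_j,c$ gives $b_1,b_j,w_1,w_j$ and a diamond. The images are $h(b_1)=\bar a_1(\bar a_j+\bar c_{1j})=\bar a_1$, $h(b_j)=\bar a_j(\bar a_1+\bar c_{1j})=\bar a_j$ and $h(w_1)=h(w_j)=0$.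

Do this first with $j=2$. Replace $o$ by $w'=w_1+w_2$, replace $a_1,a_2,a_3$ by $b_1+w'$, $b_2+w'$, $a_3+w'$, and let $c_{12}=c$. The new $a_i$ are independent over the new $o$ by Lemma~\ref{lem:indep}(c) with $w_3=o$ and $b_3=a_3$; the images are unchanged; and $(a_1,a_2,c_{12})$ is now a diamond over $o$.

\emph{Both diamonds.} Apply the construction with $j=3$ to the new elements. It gives $b_1,b_3,w_1,w_3,c$ such that $(b_1+w_1+w_3,\,b_3+w_1+w_3,\,c)$ is a diamond over $w_1+w_3$ inside $[o,a_1+a_3]$. Put $b_2=a_2(b_1+c_{12})$, $w_2=a_2(w_1+c_{12})$ and $w=w_1+w_2+w_3$. We claim that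
\[
\bigl(w;\ b_1+w,\ b_2+w,\ b_3+w,\ c_{12}(b_1+b_2)+w,\ c+w\bigr)
\]
is the required frame. Independence is Lemma~\ref{lem:indep}(c). Lemma~\ref{lem:shrink} gives a diamond over $w_1+w_2$ inside $[o,a_1+a_2]$; adding $w_3\in[o,a_3]$ turns it into the diamond $(b_1+w,\,b_2+w,\,c_{12}(b_1+b_2)+w)$ over $w$, by Lemma~\ref{lem:indep}(a) for the pair $a_1+a_2,a_3$. Adding $w_2\in[o,a_2]$ to the diamond over $w_1+w_3$ gives $(b_1+w,\,b_3+w,\,c+w)$ over $w$, by the same lemma for the pair $a_1+a_3,a_2$. Finally $h(b_2)=\bar a_2(\bar a_1+\bar c_{12})=\bar a_2$ and $h(w_2)=\bar a_2\bar c_{12}=0$, so $h(w)=0$ and $h(c_{12}(b_1+b_2)+w)=\bar c_{12}(\bar a_1+\bar a_2)=\bar c_{12}$.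
\end{proof}

\section{Splitting a homomorphism onto $\operatorname{Sub}(\mathbb F_p^3)$}\label{sec:split}

In a commuting lattice, a frame supplies the seven relations of Lemma~\ref{lem:add}. For an abelian group $A$ consider the subgroups
\begin{gather*}
a_1^A=A\times0\times0,\qquad a_2^A=0\times A\times0,\qquad a_3^A=0\times0\times A,\\
c_{12}^A=\{(-x,x,0):x\in A\},\qquad c_{13}^A=\{(-x,0,x):x\in A\}
\end{gather*}
of $A^3$. A \emph{term} $\tau$ will mean a lattice term in five variables $a_1,a_2,a_3,c_{12},c_{13}$, and $\tau^A$ is its value at these five subgroups in the subgroup lattice of $A^3$. For a prime $p$ and $A=\mathbb F_p$, subgroups are subspaces and the five subgroups are the standard frame. If $A$ is an $\mathbb F_p$-space, then $a_i^A=(\bar a_i)_A$ and $c_{1j}^A=(\bar c_{1j})_A$, so \eqref{eq:UA} gives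
\begin{equation}\label{eq:term}
\tau^A=(\tau^{\mathbb F_p})_A .
\end{equation}
We need the following terms, where $\{i,j,k\}=\{1,2,3\}$ in the first:
\begin{gather*}
H_i=a_j+a_k,\qquad H_{12}=c_{12}+a_3,\qquad H_{13}=c_{13}+a_2,\\
H_{123}=c_{12}+c_{13},\qquad c_{23}=H_{123}H_1,\qquad H_{23}=c_{23}+a_1 .
\end{gather*}

\begin{lemma}[Coordinates from a frame]\label{lem:framecoord}
Let $(o;a_1,a_2,a_3,c_{12},c_{13})$ be a frame in a commuting lattice $M$, let $\hat1=a_1+a_2+a_3$, and let $D$ be a $\hat1$-class. Then there are an abelian group $A$ and a bijection $D/o\to A^3$ under which, for every term $\tau$, the value of $\tau$ at the frame induces the coset partition of $\tau^A$.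
\end{lemma}

\begin{proof}
We denote the value of a term at the frame by the same symbol. All values lie in $[o,\hat1]$, since $c_{1j}\le a_1+a_j$. We check the hypotheses of Lemma~\ref{lem:add} for the relations that the seven elements $H$ induce on $D/o$. By Lemma~\ref{lem:restrict} it is enough to compute in $M$.

(a) Lemma~\ref{lem:indep}(b) gives $H_iH_j=a_k$, and $a_3\le H_{12}$, $a_2\le H_{13}$, $a_1\le H_{23}$.

(b) We show that for $i<j$
\begin{equation}\label{eq:cij}
H_{123}H_k=c_{ij}=H_{ij}H_k ,
\end{equation}
which contains both inclusions. Since $c_{13}\le H_2$, we have $c_{13}H_3=c_{13}H_2H_3=c_{13}a_1=o$. Since $c_{12}\le H_3$, modularity gives $H_{123}H_3=c_{12}+c_{13}H_3=c_{12}$ and $H_{12}H_3=c_{12}+a_3H_3=c_{12}$. Interchanging the indices $2$ and $3$ gives the case $ij=13$. For $ij=23$ the first equality is the definition of $c_{23}$, and $c_{23}\le H_1$ gives $H_{23}H_1=c_{23}+a_1H_1=c_{23}$.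

(c) We apply Lemma~\ref{lem:grid} with $\alpha=H_i$, $\beta=H_j$, for which $H_i+H_j=\hat1$ and $H_iH_j=a_k$. So for $\gamma=H_k$ and $\gamma=H_{123}$ we need $a_k\gamma=o$ and $a_k+\gamma=\hat1$. For $\gamma=H_k$ this is independence and the definition of $\hat1$. For $\gamma=H_{123}$, equation \eqref{eq:cij} gives
\[
a_1H_{123}=a_1H_3H_{123}=a_1c_{12}=o,\qquad a_2H_{123}=a_2c_{12}=o,\qquad a_3H_{123}=a_3c_{13}=o,
\]
using $a_1,a_2\le H_3$ and $a_3\le H_2$. The diamonds give $a_1+c_{1j}=a_j+c_{1j}=a_1+a_j$, so $a_k+c_{12}+c_{13}$ contains $a_1$ for each $k$, and then contains $a_2$ and $a_3$.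

By Lemma~\ref{lem:add}, $D/o=A^3$, and $H_i$, $H_{ij}$ induce the coset partitions of the subgroups $x_i=0$ and $x_i+x_j=0$. Then $a_k=H_iH_j$ induces the coset partition of $a_k^A$, while $c_{12}=H_{12}H_3$ and $c_{13}=H_{13}H_2$ induce those of $c_{12}^A$ and $c_{13}^A$. Restriction preserves meets and joins, and so does the passage from subgroups to coset partitions; the claim follows by induction on $\tau$.
\end{proof}

Nothing so far forces $pA=0$. For example, let $M$ be the subgroup lattice of $(\mathbb Z/6)^3=\mathbb F_2^3\times\mathbb F_3^3$, acting by cosets. It is $\operatorname{Sub}(\mathbb F_2^3)\times\operatorname{Sub}(\mathbb F_3^3)$, the projection $h$ onto the first factor is surjective, and the five subgroups above for $A=\mathbb Z/6$ form a frame over the standard frame. To obtain an $\mathbb F_2$-space one has to pass from $A$ to $A/2A$. In general this must be done inside $M$ and for all classes $D$ at once, so we want a term whose value is $(pA)^3$. We build multiplication by an integer $k$ as a graph, by repeated addition. Define the terms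
\[
J=a_1+H_{12}H_{13},\qquad \ell_0=a_2,\qquad \ell_{k+1}=\bigl((\ell_k+c_{13})J+a_3\bigr)H_3 ,
\]
and, for a prime $p$,
\[
r_1=(\ell_p+a_2)a_1,\qquad r_2=a_2(r_1+c_{12}),\qquad r_3=a_3(r_1+c_{13}),\qquad r=r_1+r_2+r_3 .
\]

\begin{lemma}\label{lem:terms}
For every abelian group $A$ we have $\ell_k^A=\{(-kx,x,0):x\in A\}$ and $r^A=(pA)^3$. Every subspace of $\mathbb F_p^3$ is $\tau^{\mathbb F_p}$ for some term $\tau$.
\end{lemma}

\begin{proof}
In the sets below, $x,y,z$ range over $A$. From the definitions, $H_i^A$, $H_{12}^A$, $H_{13}^A$ and $H_{123}^A=\{(-x-y,x,y)\}$ are the subgroups on which $x_i$, $x_1+x_2$, $x_1+x_3$ and $x_1+x_2+x_3$ vanish. Hence $c_{23}^A=\{(0,-x,x)\}$, $(H_{12}H_{13})^A=\{(-x,x,x)\}$ and $J^A=\{(y,x,x)\}$. The formula for $\ell_k^A$ holds for $k=0$. If it holds for $k$, then $(\ell_k+c_{13})^A=\{(-kx-y,x,y)\}$; its meet with $J^A$ is $\{(-(k+1)x,x,x)\}$; adding $a_3^A$ frees the third coordinate, and meeting with $H_3^A$ sets it to $0$. Next, $(\ell_p+a_2)^A=\{(-px,y,0)\}$, so $r_1^A=pA\times0\times0$. Then $(r_1+c_{12})^A=\{(px-y,y,0)\}$, and the first coordinate vanishes exactly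 when $y=px$; so $r_2^A=0\times pA\times0$. Interchanging the last two coordinates gives $r_3^A=0\times0\times pA$.

For the last statement put $\ell'_k=(\ell_k+c_{23})H_2$ and $\ell''_l=(\ell'_l+c_{12})H_1$. From $(\ell_k+c_{23})^A=\{(-kx,x-y,y)\}$ we get $(\ell'_k)^A=\{(-kx,0,x)\}$, and from $(\ell'_l+c_{12})^A=\{(-lx-y,y,x)\}$ we get $(\ell''_l)^A=\{(0,-lx,x)\}$. The meet of $(\ell'_k+a_2)^A=\{(-kx,y,x)\}$ and $(\ell''_l+a_1)^A=\{(z,-lx,x)\}$ is $\{(-kx,-lx,x)\}$. For $A=\mathbb F_p$, where every scalar is an integer, we have obtained the lines spanned by $(-k,-l,1)$, by $(-k,1,0)$ and by $(1,0,0)$, which are all the lines. Every nonzero subspace is a join of lines, and $0=\bar a_1\bar a_2$.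
\end{proof}

The last statement is where the prime field is needed. For a finite field $K$ that properly contains $\mathbb F_p$, the subspaces $U_K$ with $U\le\mathbb F_p^3$ form a proper sublattice of $\operatorname{Sub}(K^3)$ that contains the standard frame.

\begin{proposition}\label{prop:split}
Let $p$ be a prime, $M$ a commuting lattice and $h\colon M\to\operatorname{Sub}(\mathbb F_p^3)$ a surjective homomorphism. Then there is a homomorphism $g\colon\operatorname{Sub}(\mathbb F_p^3)\to M$ with $hg=\mathrm{id}$.
\end{proposition}

\begin{proof}
Take a frame in $M$ as in Lemma~\ref{lem:liftframe}, and let $r\in[o,\hat1]$ be the value of the term $r$ at this frame. Since $h$ maps the frame to the standard frame, $h(r)=r^{\mathbb F_p}=0$ by Lemma~\ref{lem:terms}. For a term $\tau$ put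
\[
\tilde\tau=\tau(a_1+r,\ a_2+r,\ a_3+r,\ c_{12}+r,\ c_{13}+r)\in[r,\hat1].
\]
Then $h(\tilde\tau)=\tau^{\mathbb F_p}$.

Let $D$ be a $\hat1$-class, with $D/o=A^3$ as in Lemma~\ref{lem:framecoord}. The element $r$ induces the coset partition of $(pA)^3$, so $D/r=(A')^3$ with $A'=A/pA$, an $\mathbb F_p$-space. The element $a_i+r$ induces on $D/o$ the coset partition of $a_i^A+(pA)^3$, hence on $D/r$ that of the image $a_i^{A'}$. In the same way $c_{1j}+r$ induces the coset partition of $c_{1j}^{A'}$. By Lemma~\ref{lem:restrict} and \eqref{eq:term}, $\tilde\tau$ induces on $D/r$ the coset partition of $\tau^{A'}=(\tau^{\mathbb F_p})_{A'}$, which depends on $\tau$ only through the subspace $\tau^{\mathbb F_p}$. An element of $[r,\hat1]$ is determined by what it induces on all $D/r$, so $\tilde\tau$ depends only on $\tau^{\mathbb F_p}$.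

By Lemma~\ref{lem:terms} every $U$ is of the form $\tau^{\mathbb F_p}$, so $g(U)=\tilde\tau$ defines a map with $hg=\mathrm{id}$. If $\tau,\tau'$ give $U,U'$, then the terms $\tau\tau'$ and $\tau+\tau'$ give $U\cap U'$ and $U+U'$; so $g$ is a homomorphism.
\end{proof}

\section{The variety generated by finite type 1 representations}\label{sec:variety}

Throughout this section $L=L(\mathbb F_2,\mathbb F_3)$, $P=\operatorname{Sub}(\mathbb F_2^3)$ and $Q=\operatorname{Sub}(\mathbb F_3^3)$. Proposition~\ref{prop:split} lifts $P$ and $Q$ separately, so the two lifts of $u$ need not agree, nor need the two lifts of $v$. The number to be counted will be attached to elements that lie between a lift of $u$ and the corresponding lift of $v$ but do not belong to the lifted lattice. The next lemma shows that such elements still come from subgroups, so that indices remain powers of the characteristic.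

\begin{lemma}\label{lem:between}
In the situation of Theorem~\ref{thm:coord}, with $X=A^3$, let $\mathcal E$ be a commuting lattice on $X$ that contains all $E(U)$.
\begin{enumerate}
\item[(a)] If $W\in\mathcal E$ and $W\supseteq E(\ker f_1)$, then there is a subgroup $G\le A$ such that $x\,W\,y$ if and only if $x_1-y_1\in G$.
\item[(b)] If $Y\in\mathcal E$ and $Y\subseteq E(\langle e_1\rangle)$, then $Y$ is the coset partition of $G\times0\times0$ for a subgroup $G\le A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $E(\ker f_1)$ is the kernel relation of $x_1$, there is an equivalence relation $\sim$ on $A$ with $x\,W\,y$ if and only if $x_1\sim y_1$. We show that $\sim$ is invariant under translations. Let $\gamma=W\cap E(\langle e_1\rangle)$ and $\delta=E(\langle e_1+e_2\rangle)$, the coset partition of $\{(a,a,0):a\in A\}$. Both lie in $\mathcal E$, so they commute. Let $x_1\sim y_1$ and $a\in A$. Then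
\[
(x_1,0,0)\ \gamma\ (y_1,0,0)\ \delta\ (y_1+a,a,0),
\]
so there is a point $(x_1+b,b,0)$ in the $\delta$-class of $(x_1,0,0)$ with $(x_1+b,b,0)\,\gamma\,(y_1+a,a,0)$. The inclusion $\gamma\subseteq E(\langle e_1\rangle)$ forces $b=a$, and $\gamma\subseteq W$ gives $x_1+a\sim y_1+a$. Let $G$ be the class of $0$. By invariance, $x_1\sim y_1$ if and only if $x_1-y_1\in G$. If $a,b\in G$ then $a\sim b$, so $a-b\in G$; thus $G$ is a subgroup.

(b) Apply (a) to $W=Y+E(\ker f_1)\in\mathcal E$. By modularity, $W\cap E(\langle e_1\rangle)=Y+E(\ker f_1\cap\langle e_1\rangle)=Y+\Delta=Y$, and the left side is the coset partition of $G\times0\times0$.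
\end{proof}

A \emph{congruence} of a lattice is an equivalence relation $\theta$ compatible with meet and join. A lattice with at least two elements is \emph{simple} if its only congruences are $\Delta$ and $\nabla$.

\begin{lemma}\label{lem:simple}
The lattice $L$ is simple.
\end{lemma}

\begin{proof}
Let $\theta\ne\Delta$ be a congruence and $x\,\theta\,y$ with $x\ne y$. Then $xy\ \theta\ x\ \theta\ x+y$, and every $z\in[xy,x+y]$ satisfies $z=z(x+y)\ \theta\ zxy=xy$. Since $L$ is finite, $\theta$ identifies two elements one of which covers the other. Such a pair lies in $P$ or in $Q$: if $x\in P\setminus Q$ and $y\in Q\setminus P$ are comparable, then $x<y$ by Proposition~\ref{prop:glue}(a), and then $x<u<y$ or $x<v<y$ by Proposition~\ref{prop:glue}(b).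

Suppose $\theta$ identifies subspaces $U<U'$ in $\operatorname{Sub}(K^3)$, which is $P$ or $Q$. Choose a line $N\le U'$ with $N\not\le U$. Then $N=N\cap U'\ \theta\ N\cap U=0$. Let $N'\ne N$ be another line and $N''$ a third line in the plane $N+N'$, spanned by the sum of generators of $N$ and $N'$. Then $N''\ \theta\ N''+N=N+N'$, and meeting with $N'$ gives $0\ \theta\ N'$. So all lines are identified with $0$, hence so is their join $K^3$, and $\theta$ collapses this whole part of $L$. In particular $u\,\theta\,v$. This pair lies in both $P$ and $Q$, so both are collapsed and $\theta=\nabla$.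
\end{proof}

We recall two tools. Let $\mathcal U$ be an ultrafilter on a set $I$. The \emph{ultraproduct} of first-order structures $\mathfrak A_i$ $(i\in I)$, possibly with several nonempty sorts, is obtained from the product, sort by sort, by identifying families that agree on a set in $\mathcal U$. \L o\'s's theorem says that a first-order sentence holds in the ultraproduct if and only if the set of $i$ for which it holds in $\mathfrak A_i$ belongs to $\mathcal U$. We use two consequences: a sentence true in all factors is true in the ultraproduct, and a sentence true in the ultraproduct is true in some factor. J\'onsson's lemma \cite{Jonsson} concerns varieties whose members have distributive congruence lattices, which is the case for lattices. It says that every subdirectly irreducible member of the variety generated by $\mathcal K$, and in particular every simple member, is a homomorphic image of a subalgebra of an ultraproduct of members of $\mathcal K$.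

\begin{proof}[Proof of Theorem~\ref{thm:variety}]
Suppose $L$ lies in the variety generated by $\mathcal K$. By Lemma~\ref{lem:simple} and J\'onsson's lemma there are commuting lattices $E_i$ on finite sets $S_i$, an ultraproduct $\hat E$ of the $E_i$, a sublattice $M\le\hat E$ and a surjective homomorphism $h\colon M\to L$. We may assume $S_i\ne\emptyset$, since the empty set and a one-point set represent the same lattice.

\smallskip
\emph{$M$ is a commuting lattice.} Consider the two-sorted structures consisting of the lattice $E_i$, the set $S_i$ and the relation $R(\alpha,x,y)$ meaning $x\,\alpha\,y$. The following are first-order sentences true in every factor: each $R(\alpha,\cdot,\cdot)$ is an equivalence relation; two elements $\alpha,\beta$ that relate the same pairs are equal; $R(\alpha\beta,x,y)$ holds if and only if $R(\alpha,x,y)$ and $R(\beta,x,y)$; and $R(\alpha+\beta,x,y)$ holds if and only if $R(\alpha,x,z)$ and $R(\beta,z,y)$ for some $z$. By \L o\'s's theorem they hold in the ultraproduct, whose lattice sort is $\hat E$. So $\hat E$ has a type~1 representation, and $\hat E$ and $M$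 are isomorphic to commuting lattices.

\smallskip
\emph{A finite configuration.} Apply Proposition~\ref{prop:split} to the restrictions $h^{-1}(P)\to P$ and $h^{-1}(Q)\to Q$. This gives homomorphisms $g_2\colon P\to M$ and $g_3\colon Q\to M$, indexed by the characteristic, with $hg_2=\mathrm{id}_P$ and $hg_3=\mathrm{id}_Q$. For $p=2,3$ put $u_p=g_p(u)$ and $v_p=g_p(v)$, so that $u_p\le v_p$. We want a single pair that replaces $u<v$ and can be compared with both pairs $u_p\le v_p$. For the upper element take $t=v_2v_3$. For the lower element take the join of the parts of $u_2$ and $u_3$ that lie below $t$: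
\[
t=v_2v_3,\qquad w=u_2t+u_3t=u_2v_3+v_2u_3\le t .
\]
Then $h(t)=v$ and $h(w)=uv+vu=u$, so $w\ne t$.

The existence of elements $g_2(x)$ $(x\in P)$ and $g_3(y)$ $(y\in Q)$ that satisfy the finitely many homomorphism equations and $w\ne t$ is one first-order sentence in the language of lattices. It holds in $\hat E$, so it holds in some factor $E=E_i$. From now on we work in $E$, a commuting lattice on a finite set, with homomorphisms $g_2\colon P\to E$ and $g_3\colon Q\to E$, possibly not injective, and with $u_p,v_p,t,w$ defined by the same formulas. Since $w\subsetneq t$, there is a $t$-class $T$ that contains $m\ge2$ classes of $w$, and $m$ is finite.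

\smallskip
\emph{Moving the count into $[u_p,v_p]$.} Let $p\in\{2,3\}$. We have $u_p\le u_p+w\le u_p+t\le v_p$. Since $w\le t$ and $u_pt\le w$, modularity gives
\[
(u_p+w)t=w+u_pt=w,\qquad\text{and also}\qquad (u_p+w)+t=u_p+t .
\]
Let $T_p\supseteq T$ be the $(u_p+t)$-class containing $T$. As $u_p+t=(u_p+w)\circ t$, every point of $T_p$ is $(u_p+w)$-related to a point of $T$. As $(u_p+w)\cap t=w$, two points of $T$ are $(u_p+w)$-related exactly when they are $w$-related. So $T_p$ contains exactly $m$ classes of $u_p+w$.

\smallskip
\emph{$m$ is a power of $2$.} Let $C\supseteq T_2$ be the $v_2$-class, and recall that $v$ is the greatest element of $P$. Restrict the interval $[g_2(0),v_2]$ of $E$ to $C/g_2(0)$, and let $\mathcal E$ be the resulting commuting lattice. Theorem~\ref{thm:coord}, applied to $g_2$ followed by restriction, gives $C/g_2(0)=A^3$ with $A$ a finite $\mathbb F_2$-space, and $u_2$ induces $E(\ker f_1)$. By Lemma~\ref{lem:between}(a), $u_2+w$ and $u_2+t$ are given by subgroups $G_w\le G_t\le A$. The class $T_2$ consists of the points whose first coordinate lies in one coset of $G_t$,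 and the classes of $u_2+w$ in it correspond to the cosets of $G_w$ in that coset. So $m=|G_t|/|G_w|$ divides $|A|$ and is a power of $2$.

\smallskip
\emph{$m$ is a power of $3$.} Let $D\supseteq T_3$ be the $g_3(1)$-class, and recall that $u$ is the least element of $Q$. Restrict the interval $[u_3,g_3(1)]$ of $E$ to $D/u_3$. Theorem~\ref{thm:coord} gives $D/u_3=B^3$ with $B$ a finite $\mathbb F_3$-space, and $v_3$ induces $E(\langle e_1\rangle)$. By Lemma~\ref{lem:between}(b), $u_3+w$ and $u_3+t$ induce the coset partitions of $G'_w\times0\times0$ and $G'_t\times0\times0$ for subgroups $G'_w\le G'_t\le B$. So $m=|G'_t|/|G'_w|$ divides $|B|$ and is a power of $3$.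

\smallskip
No integer $m\ge2$ is both a power of $2$ and a power of $3$, so $L$ is not in the variety generated by $\mathcal K$. By the definition of that variety, some identity holds in all members of $\mathcal K$ and fails in $L$, which is finite and linear by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jonsson}
B.~J\'onsson, \emph{Algebras whose congruence lattices are distributive}, Math. Scand. \textbf{21} (1967).

\bibitem{Worley}
Dale~R. Worley, \emph{A survey of lattice properties: modular, Arguesian, linear, and distributive}, arXiv:2403.19677 (2024).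

\end{thebibliography}
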